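# Turning words and the slowest products of a hyperbolic matrix and a rotation

## 1. Turning words

Fix a matrix $B\in SL_2(\mathbb R)$ with spectral radius $\mu>1$, and let $R_t$ be the rotation by angle $t$. We study products of copies of $B$ and $R_t$ as functions of $t$.

A **word** is a finite, possibly empty, word $w=(w_1,\dots,w_n)$ in two letters $B,R$, read in time order. Its matrix $w(t)$ is the product $M_n\cdots M_1$, where $M_i=B$ if $w_i=B$ and $M_i=R_t$ if $w_i=R$. We write $n_0(w)$ and $n_1(w)$ for the numbers of letters $R$ and $B$, and $|w|=n_0(w)+n_1(w)$. A **subword** is a block of consecutive letters.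

Identify the projective line $\mathbb P^1$ with $\mathbb R/\pi\mathbb Z$, so that $\varphi$ stands for the line through $(\cos\varphi,\sin\varphi)$. The action of $R_t$ lifts to $\varphi\mapsto\varphi+t$ on $\mathbb R$. Since $\det B>0$, the action of $B$ lifts to an increasing homeomorphism $g$ of $\mathbb R$ with $g(\varphi+\pi)=g(\varphi)+\pi$; fix one such $g$. Composing these lifts along $w$ in time order gives $\Phi_{w,t}:\mathbb R\to\mathbb R$. By induction on the number of letters:

* $\Phi_{w,t}$ is increasing and commutes with translation by $\pi$;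
* $t\mapsto\Phi_{w,t}(\varphi)$ is continuous and nondecreasing, and strictly increasing if $n_0(w)\ge1$ (the first $R$ makes it strictly increasing, and later letters keep it so);
* $\Phi_{w,t+\pi}=\Phi_{w,t}+n_0(w)\pi$.

**Definition (turning).** For $J=[\alpha,\beta]$ put
$$D_J(w)=\Phi_{w,\beta}(0)-\Phi_{w,\alpha}(0)\ge0. \tag{1}$$
This is the angle through which the image of the horizontal line turns while $t$ runs over $J$. The word $w$ is **$J$-turning** if $D_J(w)\ge\pi$. The number $k_J(w)$ is the maximal number of pairwise disjoint $J$-turning subwords of $w$.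

The quantity $D_J(w)$ is additive when two adjacent intervals are glued, so it is monotone in $J$. Hence $k_{J'}(w)\le k_J(w)$ if $J'\subset J$. A word without $R$ has $D_J=0$, so a turning word contains a letter $R$, and $k_J(w)\le n_0(w)$.

**Example 1.** For $w=R^n$ we have $\Phi_{w,t}(0)=nt$, so $D_J(R^n)=n|J|$. The shortest turning power is $R^m$ with $m=\lceil\pi/|J|\rceil$, and $k_J(R^n)=\lfloor n/m\rfloor$.

**Example 2.** Let $B=\mathrm{diag}(2,\tfrac12)$ with the lift $g$ fixing $0$ and $\frac\pi2$, so that $\tan g^m(\varphi)=4^{-m}\tan\varphi$. Take $w=RB^mR$ and $J=[\frac\pi2-h,\frac\pi2+h]$ with $0<h<\frac\pi2$. Then $\Phi_{w,t}(0)=g^m(t)+t$ and $g^m(\frac\pi2\pm h)=\frac\pi2\pm\arctan(4^m\tan h)$, so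
$$D_J(w)=2h+2\arctan(4^m\tan h).$$
This is at least $\pi$ iff $4^m\tan h\ge\cot h$, that is, iff $\tan h\ge2^{-m}$. A word of length $m+2$ can thus be turning on an interval of width about $2^{-m}$, because $B^m$ magnifies angles near its contracted direction.

What these counts are for is a lower bound on $\|w(\theta)\|$. We shall see that $\|w(\theta)\|$ is at least $\mu^{n_1(w)}$ times a product of factors $|\sin(\theta-t_i)|$, where the $t_i$ are the parameters at which the image of the horizontal line hits a prescribed line. The number of $t_i$ in an interval $J$ around $\theta$ is controlled by $D_J(w)$, and $D_J(w)$ is controlled by $k_J(w)$. Disjoint turning subwords can be cut out and counted independently of each other, and that is what makes it possible to treat all words at once.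

## 2. The lower spectral radius of $\{H,R_\theta\}$

For a nonempty compact set $\mathsf A$ of real $d\times d$ matrices, the **lower spectral radius** is
$$\check\varrho(\mathsf A)=\lim_{n\to\infty}\inf\{\|A_n\cdots A_1\|^{1/n}:A_i\in\mathsf A\}=\inf_{n\ge1}\inf\{\|A_n\cdots A_1\|^{1/n}:A_i\in\mathsf A\}. \tag{2}$$
If $\alpha_n$ is the infimum of the norms of products of length $n$, then $\alpha_{n+m}\le\alpha_n\alpha_m$, so the limit exists and equals the infimum by Fekete's lemma. Two norms differ by bounded factors, which disappear under the $n$-th root, so the choice of operator norm does not matter. We use the Euclidean operator norm throughout.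

For $2\times2$ matrices the exterior square $\wedge^2A$ acts on a one-dimensional space as multiplication by $\det A$. For $\wedge^2\mathsf A=\{\wedge^2A:A\in\mathsf A\}$ this gives $\check\varrho(\wedge^2\mathsf A)=\inf_{A\in\mathsf A}|\det A|$. For instance, if $\mathsf A=\{\mathrm{diag}(1,\frac14),R_\theta\}$, then $\check\varrho(\wedge^2\mathsf A)=\frac14$. Since $\|M\|^2\ge|\det M|$ for every $2\times 2$ matrix,
$$\check\varrho(\mathsf A)\ge\check\varrho(\wedge^2\mathsf A)^{1/2}. \tag{3}$$

The following question comes from Jairo Bochi and Ian D. Morris, "Continuity properties of the lower spectral radius", arXiv:1309.0319 (2013). When $\theta/\pi$ is rational, it is known that some $H\in GL_2(\mathbb R)$ makes (3) strict for $\mathsf A=\{R_\theta,H\}$ (a proof is in Section 3). Can (3) be strict for $\mathsf A=\{H,R_\theta\}$ with $\theta/\pi$ irrational? In words: $H$ shrinks area and $R_\theta$ does not, so the smallest conceivable growth rate per letter is $|\det H|^{1/2}$. Rotations may be inserted to undo the stretching of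 $H$, and the question is whether they can always undo it at negligible cost.

The answer is that strict inequality is possible. For instance, with $H=\mathrm{diag}(1,\frac14)$ it holds for Lebesgue-almost every $\theta$.

**Theorem A.** Let $B\in SL_2(\mathbb R)$ have spectral radius $\mu>1$. For Lebesgue-a.e. $\theta\in\mathbb R$ and every $\varepsilon\in(0,1)$ there is $K\ge1$ such that every product $W$ of letters $B$ and $R_\theta$, containing $n_1$ letters $B$ and $n_0$ letters $R_\theta$, satisfies
$$\|W\|\ge K^{-n_0-2}\mu^{(1-\varepsilon)n_1}. \tag{4}$$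

**Theorem B.** For $B$ as above and a.e. $\theta$ (in particular some $\theta$ with $\theta/\pi\notin\mathbb Q$), for every $\lambda\in(0,1)$ the set $\mathsf A=\{\lambda B,R_\theta\}$ satisfies $\check\varrho(\mathsf A)>\lambda=\check\varrho(\wedge^2\mathsf A)^{1/2}$. Moreover $\check\varrho(\{\lambda B,R_\theta\})/\lambda\to\mu$ as $\lambda\to0$.

**Theorem C.** Let $H\in GL_2(\mathbb R)$ and $\mathsf A_\theta=\{H,R_\theta\}$.

1. If $|\det H|\ge1$, or $|\det H|<1$ and $H/\sqrt{|\det H|}$ has spectral radius $1$, then $\check\varrho(\mathsf A_\theta)=\check\varrho(\wedge^2\mathsf A_\theta)^{1/2}$ for all $\theta$.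
2. If $|\det H|<1$ and $H/\sqrt{|\det H|}$ has spectral radius $>1$, equality holds for all $\theta$ in a dense $G_\delta$ set.
3. If moreover $0<\det H<1$, strict inequality holds for Lebesgue-a.e. $\theta$.

So for $\det H>0$, equality always holds in the cases of item 1. In the remaining case strict inequality is typical in measure, while equality is typical in Baire category. For $\det H<0$ in the case of item 2, no a.e. strict inequality is claimed. The example $H=\mathrm{diag}(1,\frac14)$ is $\lambda B$ with $\lambda=\frac12$, $B=\mathrm{diag}(2,\frac12)$.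

## 3. Few rotations, rational angles, and a dense set of bad angles

**One or two rotations.** Take $B=\mathrm{diag}(\mu,\mu^{-1})$. The $(1,1)$ entry of $B^aR_\theta B^b$ is $\mu^{a+b}\cos\theta$, so unless $\cos\theta=0$ one rotation costs only a constant factor. The $(1,1)$ entry of $B^cR_\theta B^bR_\theta B^a$ is
$$\mu^{a+c}\left(\mu^b\cos^2\theta-\mu^{-b}\sin^2\theta\right),$$
which vanishes when $\tan^2\theta=\mu^{2b}$. So already two rotations produce infinitely many angles to avoid, accumulating at $\frac\pi2$. Inequality (4) asks for a bound that loses at most a constant per rotation and at most $\mu^{\varepsilon}$ per letter $B$.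

**Rational angles, by an invariant cone.** Let $\theta=q\pi/p$. Choose a line $L_+$; its orbit $\mathcal O$ under $R_\theta$ is finite. Choose a line $L_-\notin\mathcal O$, and let $C\subset\mathbb P^1$ be a closed neighborhood of $\mathcal O$ of small radius, so that $L_-\notin C$. Then $R_\theta C=C$. With $\Pi_\pm$ the complementary projections onto $L_\pm$, put $B_\nu=\nu\Pi_++\nu^{-1}\Pi_-$, which has determinant $1$. On unit vectors $v$ with line in $C$, compactness gives $|\Pi_+v|\ge c_0>0$. Hence $|B_\nu v|\ge\nu c_0-\nu^{-1}\|\Pi_-\|$, and the sine of the angle between $B_\nu v$ and $L_+$ is at most $\nu^{-1}\|\Pi_-\|/(\nu c_0-\nu^{-1}\|\Pi_-\|)$. For $\nu$ large, $B_\nu C\subset C$ and $|B_\nu v|\ge2|v|$ for all $v$ with line in $C$. Now take $H=\lambda B_\nu$ with $0<\lambda<1$. A product of length $n$ from $\{H,R_\theta\}$ with $n_1$ letters $H$ has norm at least $(2\lambda)^{n_1}\ge\min(1,2\lambda)^n$, so $\check\varrho\ge\min(1,2\lambda)>\lambda$.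

**Where cones stop.** If $\theta/\pi$ is irrational, a nonempty closed $C\subset\mathbb P^1$ with $R_\theta C\subset C$ contains the closure of an orbit, hence is all of $\mathbb P^1$. It then contains the contracted line of $B$, on which $B$ shrinks vectors. No cone argument of this kind can work.

Irrationality alone is not sufficient either, as the next proof shows.

**Proof of Theorem C, item 2.** *Purpose: for a dense set of angles the rotation carries the expanded line exactly onto the contracted one, and Baire's theorem spreads the effect.* Write $H=\lambda B$ with $|\det B|=1$, $0<\lambda<1$, where $B$ has spectral radius $\mu>1$. (In this proof $\det B=-1$ is allowed.) A complex conjugate pair of eigenvalues would have modulus $1$, so $B$ has real eigenvalues $\nu_1,\nu_2$ with $|\nu_1|=\mu$, $|\nu_2|=\mu^{-1}$; let $L_+,L_-$ be their eigenlines and $\Pi_+,\Pi_-$ the corresponding complementary projections. Suppose $R_\theta^kL_+=L_-$ for some $k\ge1$. If $\gamma$ is the angle from $L_+$ to $L_-$, this says $\theta=(\gamma+j\pi)/k$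 for some integer $j$, and such $\theta$ are dense. For such $\theta$ we have $\Pi_+R_\theta^k\Pi_+=0$. Since $B^m=\nu_1^m\Pi_++\nu_2^m\Pi_-$,
$$B^mR_\theta^kB^m=(\nu_1\nu_2)^m\left(\Pi_+R_\theta^k\Pi_-+\Pi_-R_\theta^k\Pi_+\right)+\nu_2^{2m}\,\Pi_-R_\theta^k\Pi_-,$$
which is bounded in $m$.

Let $O_n$ be the set of $\theta$ for which some nonempty word $W$ satisfies $n_0(W)\le|W|/n$ and $\|W(\theta)\|<(1+\frac1n)^{|W|}$. It is a union over words of open sets, so it is open. It contains the dense set of $\theta$ above: use $W=B^mR^kB^m$ with $m$ large. So $\bigcap_nO_n$ is a dense $G_\delta$. For $\theta$ in it, the product from $\mathsf A_\theta$ corresponding to $W$ has norm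
$$\lambda^{n_1(W)}\|W(\theta)\|\le\lambda^{(1-1/n)|W|}\left(1+\tfrac1n\right)^{|W|}.$$
By the infimum formula in (2), $\check\varrho(\mathsf A_\theta)\le\lambda^{1-1/n}(1+\frac1n)$ for all $n$, so $\check\varrho(\mathsf A_\theta)\le\lambda$. Since $\check\varrho(\wedge^2\mathsf A_\theta)=\lambda^2$, (3) gives equality. $\square$

Removing the countably many $\theta$ with $\theta/\pi\in\mathbb Q$ leaves a dense $G_\delta$. So for each such $H$ there are many irrational angles with equality, and any proof of strict inequality must select $\theta$ carefully. We select it at random.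

## 4. Theorem A gives the strict inequality

**Proof of Theorem B from Theorem A.** *Purpose: the loss $K^{-n_0}$ in (4) may be huge, but the letters $R_\theta$ carry a spare factor, since they are not multiplied by $\lambda$.* Let $\theta$ be as in Theorem A and $\lambda\in(0,1)$. Here $\inf_{A\in\mathsf A}|\det A|=\lambda^2$. Take $K$ from (4) with $\varepsilon=\frac12$. Since $\det W=1$, also $\|W\|\ge1$. If $X=K^{-n_0-2}\mu^{n_1/2}$ and $\sigma\in(0,1]$, then $\|W\|\ge X^\sigma$: if $X\ge1$ then $X^\sigma\le X\le\|W\|$, and if $X<1$ then $X^\sigma<1\le\|W\|$. Choose $\sigma$ with $K^{-\sigma}\ge\lambda^{1/2}$. A product of length $n=n_0+n_1$ from $\mathsf A$ has norm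
$$\lambda^{n_1}\|W\|\ge K^{-2}(\lambda\mu^{\sigma/2})^{n_1}(\lambda^{1/2})^{n_0}\ge K^{-2}(\lambda c)^n,\qquad c=\min(\mu^{\sigma/2},\lambda^{-1/2})>1.$$
Hence $\check\varrho(\mathsf A)\ge c\lambda>\lambda$.

For the last claim, $\check\varrho(\mathsf A)\le\lim\|(\lambda B)^n\|^{1/n}=\lambda\mu$. For any $\varepsilon\in(0,1)$, (4) gives $\lambda^{n_1}\|W\|\ge K^{-2}\min(\lambda\mu^{1-\varepsilon},K^{-1})^n$, so $\check\varrho(\mathsf A)\ge\lambda\mu^{1-\varepsilon}$ as soon as $\lambda\mu\le K^{-1}$. Since $\varepsilon$ is arbitrary, the ratio $\check\varrho/\lambda$ tends to $\mu$. $\square$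

Everything now rests on Theorem A.

## 5. A trigonometric polynomial whose zeros are all real

*Purpose: to bound $\|w(t)\|$ below by $\mu^{n_1}$ times an explicit product over the zeros of one scalar function of $t$.* Let
$$w=RB^{m_1}RB^{m_2}\cdots B^{m_{r-1}}R,\qquad r=n_0(w)\ge1,\quad m_i\ge0,$$
a word that begins and ends with $R$. Let $e=(1,0)^T$, let $\ell$ be a real unit row vector, and put $f(t)=\ell\,w(t)\,e$.

**Lemma 1 (product formula).** $f$ has exactly $r$ zeros $t_1,\dots,t_r$ in $\mathbb R/\pi\mathbb Z$, and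
$$\|w(t)\|\ge|f(t)|\ge\mu^{n_1(w)}\prod_{i=1}^r|\sin(t-t_i)|. \tag{5}$$

*Proof.* We have $f(t)=0$ iff $w(t)e\in\ker\ell$, that is, iff $\Phi_{w,t}(0)\equiv\psi\pmod\pi$, where $\psi$ is the angle of $\ker\ell$. The function $t\mapsto\Phi_{w,t}(0)$ is continuous, strictly increasing, and increases by $r\pi$ when $t$ increases by $\pi$. So there are exactly $r$ distinct zeros mod $\pi$.

Next we find the leading coefficient. Let $e_+=(1,-i)^T$ and
$$P=\tfrac12e_+e_+^*=\tfrac12\begin{pmatrix}1&i\\-i&1\end{pmatrix},\qquad\text{so that}\qquad R_t=e^{it}P+e^{-it}\overline P.$$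
Expanding $w(t)$ in powers of $e^{it}$ shows $e^{irt}f(t)=p(e^{2it})$ with $p$ a polynomial of degree at most $r$, whose coefficient of degree $r$ is
$$a=\ell\,PB^{m_{r-1}}P\cdots PB^{m_1}P\,e.$$
For a real $2\times 2$ matrix $M$, $PMP=c(M)P$ with
$$c(M)=\tfrac12e_+^*Me_+=\tfrac12\left[(M_{11}+M_{22})+i(M_{21}-M_{12})\right].$$
If $\det M=1$ and the singular values are $\rho,\rho^{-1}$, then, with $\|\cdot\|_F$ the Frobenius norm,
$$|c(M)|^2=\tfrac14\left(\|M\|_F^2+2\det M\right)=\tfrac14(\rho^2+\rho^{-2}+2)=\tfrac14(\rho+\rho^{-1})^2.$$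
Thus $|c(B^m)|\ge\frac12\|B^m\|\ge\frac12\mu^m$. Writing $\ell=(\cos\xi,\sin\xi)$, we get $|\ell Pe|=\frac12|\ell e_+||e_+^*e|=\frac12|e^{-i\xi}|\cdot1=\frac12$. Hence
$$|a|=|\ell Pe|\prod_{i=1}^{r-1}|c(B^{m_i})|\ge2^{-r}\mu^{n_1(w)}>0.$$
So $p$ has degree exactly $r$. Its roots include the $r$ distinct numbers $e^{2it_i}$, so these are all its roots, each simple. Therefore
$$|f(t)|=|a|\prod_i|e^{2it}-e^{2it_i}|=|a|\prod_i2|\sin(t-t_i)|\ge\mu^{n_1(w)}\prod_i|\sin(t-t_i)|.$$
Finally $\|w(t)\|\ge|f(t)|$ because $\ell$ and $e$ are unit vectors. $\square$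

**A union bound, and where it fails.** A natural plan is to discard, for each $w$, the angles $\theta$ that violate $\|w(\theta)\|\ge K^{-r}\mu^{(1-\varepsilon)n_1}$, and to sum the measures. By (5), for a bad $\theta$ some factor $|\sin(\theta-t_i)|$ is less than $h=K^{-1}\mu^{-\varepsilon n_1/r}$. Since $|\sin v|\ge\frac2\pi\operatorname{dist}(v,\pi\mathbb Z)$, the angle $\theta$ is then within $\pi h/2$ of one of $r$ zeros, so the bad set has measure at most $r\pi h$ in $\mathbb R/\pi\mathbb Z$. For fixed $r\ge2$ this is summable: there are $\binom{n_1+r-2}{r-2}$ words with given $n_1$, polynomially many in $n_1$, against the exponentially small $\mu^{-\varepsilon n_1/r}$. But the $K$ needed to make the sum small depends on $r$. For $n_1=r$ the bound on each bad set is $r\pi K^{-1}\mu^{-\varepsilon}$, while there are $\binom{2r-2}{r-2}$ such words, a number growing exponentially with $r$. The sum over $r$ of these bounds diverges for every $K$.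

The estimate ignores that long words are built from shorter ones: if many zeros lie near $\theta$, this can be traced to many disjoint turning subwords, each of which is already an unlikely event. The next section makes the first half of this precise, with no probability.

## 6. Zeros near $\theta$ and disjoint turning subwords

**Lemma 2 (turning is controlled by counting).** If $|J|<\pi$, then $D_J(w)<(3k_J(w)+2)\pi$ for every word $w$.

*Proof.* Let $J=[\alpha,\beta]$. Split greedily $w=v^1v^2\cdots v^{k'}v^*$, where $v^i$ is the shortest $J$-turning prefix of what remains, and $v^*$ is what is left when no such prefix exists. In particular $v^*$ is not $J$-turning, and $k'\le k_J(w)$.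

First, $D_J(v^i)<2\pi$. Let $v^-$ be $v^i$ without its last letter, so $D_J(v^-)<\pi$. If the last letter were $B$, then applying $g$ to $\Phi_{v^-,\beta}(0)<\Phi_{v^-,\alpha}(0)+\pi$ would give $D_J(v^i)<\pi$, a contradiction. So the last letter is $R$, and $D_J(v^i)=D_J(v^-)+|J|<2\pi$.

Next we pass from the base point $0$ to all $\varphi$. For $\varphi\in[j\pi,(j+1)\pi)$,
$$\Phi_{v^i,\beta}(\varphi)<\Phi_{v^i,\beta}(0)+(j+1)\pi<\Phi_{v^i,\alpha}(0)+(j+3)\pi\le\Phi_{v^i,\alpha}(\varphi)+3\pi.$$
In the same way $D_J(v^*)<\pi$ gives $\Phi_{v^*,\beta}(\varphi)<\Phi_{v^*,\alpha}(\varphi)+2\pi$ for all $\varphi$.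

Finally we compose. Let $G_i<g_i+c_i\pi$ pointwise, with $c_i$ integers, for increasing maps $G_i,g_i$ commuting with translation by $\pi$. Then
$$G_2G_1<G_2(g_1+c_1\pi)=G_2g_1+c_1\pi<g_2g_1+(c_1+c_2)\pi.$$
Applying this along $v^1,\dots,v^{k'},v^*$ gives $D_J(w)<(3k'+2)\pi\le(3k_J(w)+2)\pi$. $\square$

**The nested intervals.** Let $J_0$ be $[0,\frac\pi2]$ or $[\frac\pi2,\pi]$ and let $N=1280$ (in this section any $N\ge2$ would do). For $\theta\in J_0$ that is not an $N$-adic endpoint, let $J_s=J_s(\theta)$ be the $N$-adic subinterval of $J_0$ of generation $s$ that contains $\theta$, so $|J_s|=\frac\pi2N^{-s}$. Put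
$$F(w)=\sum_{s\ge0}k_{J_s}(w).$$
This is finite: $|J_s|\to0$, so by continuity $D_{J_s}(v)\to0$ for each of the finitely many subwords $v$ of $w$, and $k_{J_s}(w)=0$ for large $s$. Also $k_{J_s}(w)$ is nonincreasing in $s$.

For $\eta\in(0,1)$ and $\tau_s=\eta2^{-s-2}$, consider the condition
$$\operatorname{dist}(\theta,\partial J_s)\ge\tau_s|J_s|\quad\text{for all }s\ge0. \tag{6}$$

**Lemma 3 (the loss is governed by $F$).** If $\theta$ satisfies (6), then for every word $w$ that begins and ends with $R$,
$$\|w(\theta)\|\ge\mu^{n_1(w)}\,(\eta/4)^{n_0(w)}\,(2N)^{-5F(w)}. \tag{7}$$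

*Proof.* **Choosing $\ell$.** *Purpose: to prevent a zero of $f$ from sitting on or extremely near $\theta$.* Let $T$ be the largest $s$ with $k_{J_s}(w)\ge1$, or $T=-1$ if there is none. Write $J_{T+1}=[\alpha,\beta]$. Since $k_{J_{T+1}}(w)=0$, the word $w$ itself is not $J_{T+1}$-turning, so $D_{J_{T+1}}(w)<\pi$. Take the unit row vector $\ell$ whose kernel is the line of angle $\Phi_{w,\beta}(0)$. For $t\in[\alpha,\beta]$ we have $0\le\Phi_{w,\beta}(0)-\Phi_{w,t}(0)<\pi$, with equality on the left only at $t=\beta$ by strict monotonicity. So the only zero of $f$ in $J_{T+1}$ is its endpoint $\beta$.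

**Sorting the zeros by scale.** *Purpose: to bound each sine from below.* Assign to each zero $t_i$ an integer $s_i\in\{-1,\dots,T\}$. For the zero $\beta$ set $s_i=T$. For any other zero let $s_i$ be the largest $s$ with $t_i\in J_s$ (mod $\pi$), or $-1$ if $t_i\notin J_0$; as such a zero is not in $J_{T+1}$, we have $s_i\le T$. In all cases $t_i$ lies outside $J_{s_i+1}$ or is one of its endpoints. An arc in $\mathbb R/\pi\mathbb Z$ from $\theta$ to $t_i$ must therefore meet $\partial J_{s_i+1}$, and by (6) the distance mod $\pi$ from $t_i$ to $\theta$ is at least $\tau_{s_i+1}|J_{s_i+1}|$. Since $|\sin v|\ge\frac2\pi\operatorname{dist}(v,\pi\mathbb Z)$,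
$$|\sin(\theta-t_i)|\ge\tfrac2\pi\cdot\eta\,2^{-(s_i+1)-2}\cdot\tfrac\pi2N^{-(s_i+1)}=\tfrac\eta4(2N)^{-(s_i+1)}.$$

**Counting.** *Purpose: to bound $\sum_i(s_i+1)$.* Let $0\le s\le T$. Every zero with $s_i\ge s$ lies in $J_s$ (for $\beta$, because $\beta\in J_{T+1}\subset J_s$). The strictly increasing function $\Phi_{w,t}(0)$ sweeps an interval of length $D_{J_s}(w)$ as $t$ runs over $J_s$, so by Lemma 2 and $k_{J_s}(w)\ge1$,
$$\#\{i:s_i\ge s\}\le\lfloor D_{J_s}(w)/\pi\rfloor+1\le3k_{J_s}(w)+2\le5k_{J_s}(w).$$
Hence $\sum_i(s_i+1)=\sum_{s=0}^T\#\{i:s_i\ge s\}\le5F(w)$. Inserting the bounds on the sines in (5), with $r=n_0(w)$ zeros, gives (7). $\square$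

**What is left.** We need $F(w)\le C(\theta)\,n_0(w)+\epsilon'n_1(w)$ with $\epsilon'$ as small as we like. Equivalently, for $x<1$ close to $1$ and $z>0$ small, we want $2^{F(w)}z^{n_0(w)}x^{n_1(w)}\le1$ for all $w$ at once. The way to control all words is to control sums over words of such expressions, scale by scale, for random $\theta$.

## 7. Weighted sums over words

Fix $x\in(0,1)$ and $z\in(0,(1-x)/4]$, and let
$$\omega(w)=z^{n_0(w)}x^{n_1(w)},$$
which is multiplicative under concatenation. In this section $J_0\supset J_1\supset\cdots\supset J_s$ are any nested closed intervals with $|J_0|=\frac\pi2$. Put $F_s(w)=\sum_{i=0}^sk_{J_i}(w)$ and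
$$Y_s=\sum_{w\ J_s\text{-turning}}\omega(w)2^{F_s(w)},\qquad S_s=\sum_{w:\,k_{J_s}(w)=0}\omega(w)2^{F_s(w)},\qquad a_s=4^{s+1}S_sY_s.$$
These may be $+\infty$ a priori. They are positive if $|J_s|>0$: the empty word contributes $1$ to $S_s$, and $R^n$ with $n|J_s|\ge\pi$ contributes to $Y_s$. We assume $|J_s|>0$, so no product $0\cdot\infty$ occurs. Here $Y_s$ is the total weight of turning words, which are the building blocks, and $S_s$ the total weight of words with no turning subword, which fill the gaps.

**Lemma 4 (cutting).** (a) If $w$ is a concatenation of $p$ words $w^1,\dots,w^p$, then $k_J(w)\le\sum_ik_J(w^i)+p-1$. (b) If $k_J(w)=k$, then $w=h^0v^1h^1\cdots v^kh^k$ with all $v^i$ $J$-turning and all $k_J(h^i)=0$.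

*Proof.* (a) In a family of disjoint turning subwords, each member lies inside some $w^i$ or straddles one of the $p-1$ cuts, and each cut is straddled by at most one member. (b) Take a maximal disjoint family $v^1,\dots,v^k$. If a gap $h^i$ contained a turning subword, the family could be enlarged. $\square$

**Lemma 5 (words with $k$ turning blocks).** For all $k\ge0$,
$$\sum_{w:\,k_{J_s}(w)=k}\omega(w)2^{F_s(w)}\le S_sa_s^k. \tag{8}$$

*Proof.* *Purpose: to show that each turning block costs a factor $a_s$.* For each $w$ choose a decomposition as in Lemma 4(b) with $J=J_s$; it has $2k+1$ factors and determines $w$. By Lemma 4(a) with $p=2k+1$ at each of the $s+1$ levels $0,\dots,s$,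
$$F_s(w)\le\sum_{\text{factors}}F_s+2k(s+1).$$
So $\omega(w)2^{F_s(w)}\le4^{(s+1)k}\prod_{\text{factors}}\omega2^{F_s}$. Summing over all tuples of $k+1$ words with $k_{J_s}=0$ and $k$ turning words gives at most $4^{(s+1)k}S_s^{k+1}Y_s^k=S_sa_s^k$. $\square$

**Lemma 6 (passing to the next scale).** (a) If $a_s<1$, then $S_{s+1}\le S_s/(1-a_s)$ for any $J_{s+1}\subset J_s$.
(b) Let $I_1,\dots,I_N$ be the division of $J_s$ into $N$ equal closed subintervals, and let $Y_{s+1}^{(j)}$ be the value of $Y_{s+1}$ when $J_{s+1}=I_j$. Then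
$$\sum_{j=1}^NY_{s+1}^{(j)}\le10\,Y_s\left[1+4^{s+1}S_s^2\sum_{k\ge2}k(2a_s)^{k-1}\right]. \tag{9}$$

*Proof.* (a) If $k_{J_{s+1}}(w)=0$, then $F_{s+1}(w)=F_s(w)$. Dropping the condition $k_{J_{s+1}}(w)=0$, sorting all words by $k=k_{J_s}(w)$ and using (8), we get $S_{s+1}\le\sum_{k\ge0}S_sa_s^k$.

(b) *Purpose: a turning word is turning on only a few of the $N$ pieces, so an average piece has a small $Y$.* If $w$ is $I_j$-turning, it is $J_s$-turning, so $k:=k_{J_s}(w)\ge1$. When $J_{s+1}=I_j$, $F_{s+1}(w)=F_s(w)+k_{I_j}(w)\le F_s(w)+k$. By additivity and Lemma 2 (as $|J_s|\le\frac\pi2<\pi$),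
$$\sum_jD_{I_j}(w)=D_{J_s}(w)<(3k+2)\pi\le5k\pi,$$
so $w$ is $I_j$-turning for at most $5k$ indices $j$. With $T_k$ the sum of $\omega2^{F_s}$ over $J_s$-turning $w$ with $k_{J_s}(w)=k$, this gives $\sum_jY_{s+1}^{(j)}\le\sum_{k\ge1}5k\,2^kT_k$. Use $T_1\le Y_s$, and for $k\ge2$ use (8): $T_k\le S_sa_s^k=4^{s+1}S_s^2Y_s\,a_s^{k-1}$. Since $5k2^ka_s^{k-1}=10k(2a_s)^{k-1}$, (9) follows. $\square$

There is a competition to watch. The factor $4^{s+1}$ in $a_s$ comes from cutting at $s+1$ levels and grows with $s$. If the bracket in (9) is at most $2$, the average of $Y_{s+1}$ over the pieces is at most $\frac{20}NY_s=\frac1{64}Y_s$, which beats it.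

## 8. A random nested sequence of intervals

Let $J_0$, $N=1280$ and $J_s=J_s(\theta)$ be as in Section 6, with $\theta$ uniformly distributed in $J_0$. Then $Y_s,S_s,a_s$ become random variables that depend only on $J_s$, since $J_s$ determines its ancestors. Put
$$\Lambda=\frac2{1-x}\ge2,\qquad\delta=\frac1{128\Lambda^3},$$
and let $G_s$ be the event that $Y_i\le\delta\,32^{-i}$ for $0\le i\le s$, and $G=\bigcap_sG_s$.

**Level 0.** *Purpose: to start the induction.* We have $S_0\le\sum_w\omega(w)=\sum_n(x+z)^n=\frac1{1-x-z}\le\frac4{3(1-x)}=\frac23\Lambda$. As $k_{J_0}\le n_0$ and turning words have $n_0\ge1$,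
$$Y_0\le\sum_{w:\,n_0(w)\ge1}\omega(w)2^{n_0(w)}=\frac1{1-x-2z}-\frac1{1-x},$$
which tends to $0$ as $z\to0$ with $x$ fixed. Assume from now on that $z$ is so small that $Y_0\le\delta$. Since $Y_0$ is not random, $G_0$ is then certain.

**Control on $G_s$.** *Purpose: to keep $S_i$ bounded while $a_i$ decays.* On $G_s$, for all $i\le s$,
$$S_i\le\Lambda,\qquad a_i\le4\Lambda\delta\,8^{-i}\le\tfrac1{128}8^{-i}. \tag{10}$$
Indeed, if $S_i\le\Lambda$, then $a_i\le4^{i+1}\Lambda\delta32^{-i}=4\Lambda\delta8^{-i}$, and $\Lambda\delta=\frac1{128\Lambda^2}\le\frac1{512}$. We have $S_0\le\frac23\Lambda$. If (10) holds up to $i<s$, then Lemma 6(a) gives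
$$S_{i+1}\le\frac{S_0}{\prod_{j\le i}(1-a_j)}\le\frac{S_0}{1-\sum_j8^{-j}/128}=\tfrac{112}{111}S_0\le\tfrac{112}{111}\cdot\tfrac23\Lambda<\Lambda.$$

**One step.** *Purpose: to show that $Y$ shrinks by $64$ on average.* On $G_s$, $y=2a_s\le\frac14$. For $0\le y\le\frac14$,
$$\sum_{k\ge2}ky^{k-1}=(1-y)^{-2}-1=\frac{y(2-y)}{(1-y)^2}\le4y,$$
because $4(1-y)^2-(2-y)=2-7y+4y^2$ is decreasing on $[0,\frac14]$ and equals $\frac12$ at $y=\frac14$. Hence by (10)
$$4^{s+1}S_s^2\sum_{k\ge2}k(2a_s)^{k-1}\le4^{s+1}\Lambda^2\cdot8a_s\le4^{s+1}\Lambda^2\cdot8\cdot4\Lambda\delta8^{-s}=128\Lambda^3\delta\,2^{-s}\le1.$$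
Given $J_s$, the interval $J_{s+1}$ is each of the $N$ pieces with probability $\frac1N$, so (9) gives
$$\mathbb E[Y_{s+1}\mid J_s]\le\tfrac{20}NY_s=\tfrac1{64}Y_s\qquad\text{on }G_s.$$

**The probability of $G$.** *Purpose: to sum the failures.* Since $G_s$ is determined by $J_s$ and $G_s\subset G_{s-1}$, iteration gives $\mathbb E[Y_{s+1}\mathbf 1_{G_s}]\le64^{-(s+1)}Y_0$. On $G_s\setminus G_{s+1}$ we have $Y_{s+1}>\delta32^{-(s+1)}$, so by Markov's inequality $\mathbb P(G_s\setminus G_{s+1})\le2^{-(s+1)}Y_0/\delta$. Summing over $s\ge0$,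
$$\mathbb P(G)\ge1-Y_0/\delta.$$

**The boundary condition.** *Purpose: to make (6) likely.* Let $E$ be the event that (6) holds. At level $s$ it fails with probability at most $2\tau_s$, so $\mathbb P(E^c)\le\sum_s2\tau_s=\sum_s\eta2^{-s-1}=\eta$. Given $x$ and $\eta$, choose $z$ with $Y_0\le\eta\delta$. Then
$$\mathbb P(G\cap E)\ge1-2\eta. \tag{11}$$

**Lemma 7.** If $\theta\in G$, then $2^{F(w)}\omega(w)\le1$ for every word $w$.

*Proof.* If $k_{J_0}(w)=0$, then $F(w)=0$ and the claim holds as $\omega(w)\le1$. Otherwise let $s$ be the last level with $k=k_{J_s}(w)\ge1$; it exists by Section 6. Then $F(w)=F_s(w)$. The single term for $w$ in (8) is at most the whole sum, so by (10)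
$$2^{F(w)}\omega(w)\le S_sa_s^k\le\Lambda a_s\le4\Lambda^2\delta=\frac1{32\Lambda}<1.\qquad\square$$

## 9. From sums over words to Theorem A

*Purpose: to combine Lemma 3, which converts $F$ into a loss of norm, with Lemma 7, which bounds $F$.* Let $\kappa=5\log_2(2N)$, an absolute constant, so that $(2N)^{-5F}=2^{-\kappa F}$. For $\theta\in G\cap E$ and $w$ beginning and ending with $R$, Lemma 7 gives $2^{-F(w)}\ge\omega(w)$, and (7) becomes
$$\|w(\theta)\|\ge\mu^{n_1}(\eta/4)^{n_0}\omega(w)^\kappa=\mu^{n_1}x^{\kappa n_1}\left(\eta z^\kappa/4\right)^{n_0}.$$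
Now let $\varepsilon\in(0,1)$. Take $x=\mu^{-\varepsilon/\kappa}$, any $\eta\in(0,1)$, $z$ as in Section 8 for this $x$ and $\eta$, and $K=4/(\eta z^\kappa)\ge1$. Then
$$\|w(\theta)\|\ge K^{-n_0(w)}\mu^{(1-\varepsilon)n_1(w)}$$
for all $w$ beginning and ending with $R$. For an arbitrary word $W$, apply this to $RWR$, which has two more letters $R$. Since $R_\theta$ is orthogonal,
$$\|W(\theta)\|=\|(RWR)(\theta)\|\ge K^{-n_0(W)-2}\mu^{(1-\varepsilon)n_1(W)},$$
which is (4).

**Almost every $\theta$.** By (11) this holds with probability at least $1-2\eta$ on $J_0$, with $K$ depending on $\eta$. Letting $\eta\to0$ along a sequence, for each fixed $\varepsilon$ the bound (4) holds for a.e. $\theta\in J_0$ with some $K=K(\theta,\varepsilon)$. Using $\varepsilon=1/n$ for all $n\ge2$, and noting that (4) for $1/n\le\varepsilon$ implies (4) for $\varepsilon$, we obtain all $\varepsilon\in(0,1)$ for a.e. $\theta\in J_0$. The two choices of $J_0$ cover $[0,\pi]$, and $R_{\theta+\pi}=-R_\theta$, so it holds for a.e. $\theta\in\mathbb R$. This proves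 Theorem A, and with Section 4 also Theorem B. Since $\{\theta:\theta/\pi\in\mathbb Q\}$ is countable, almost every $\theta$ as in Theorem B has $\theta/\pi$ irrational, and the question is answered affirmatively. $\blacksquare$

## 10. The remaining parts of Theorem C

**Item 1.** If $|\det H|\ge1$, then $\check\varrho(\wedge^2\mathsf A_\theta)=1$, and $\|R_\theta^n\|=1$ gives $\check\varrho(\mathsf A_\theta)\le1=\check\varrho(\wedge^2\mathsf A_\theta)^{1/2}$. If $|\det H|=\lambda^2<1$ and $H=\lambda B$ with $B$ of spectral radius $1$, then $\check\varrho(\mathsf A_\theta)\le\lim\|H^n\|^{1/n}=\lambda=\check\varrho(\wedge^2\mathsf A_\theta)^{1/2}$. The reverse inequality is (3).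

**Item 2** was proved in Section 3.

**Item 3.** If $0<\det H<1$, put $\lambda=\sqrt{\det H}$ and $B=H/\lambda\in SL_2(\mathbb R)$, which has spectral radius $>1$ by hypothesis, and apply Theorem B. Positivity of $\det H$ is what provides the increasing lift $g$ on which the counting of turning words rests. $\blacksquare$
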